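# Long runs in three-row standard tableaux: $G(n)\sim C_1\,8^n/n^4$

## 1. Guessing $8^n/n^4$, and testing the guess by hand

A standard Young tableau of shape $[n,n,n]$ is a filling of a $3\times n$ array with $1,2,\dots,3n$, each used once, increasing along rows and down columns. The entries of a row split uniquely into **runs**, the maximal blocks of consecutive integers lying in that row: a row $1,2,5,6,7$ has the runs $\{1,2\}$ and $\{5,6,7\}$. Let $G(n)$ be the number of such tableaux in which every run, in each of the three rows, has length at least $2$. From $n=1$ on the sequence begins $0,1,1,5,15,69,304,1518,7807,42314,\dots$. Conjecture 2a in Manuel Kauers and Doron Zeilberger, "Counting Standard Young Tableaux With Restricted Runs", arXiv:2006.10205 (2020), says that $G(n)\,n^4/8^n\to C_1$ for some constant $C_1>0$, and asks for $C_1$ if possible.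

Read a tableau as a word $a_1a_2\cdots a_{3n}$, where $a_t$ is the row of $t$. Columns increase exactly when, for each $j$, the $j$-th letter $2$ comes after the $j$-th letter $1$, and the $j$-th $3$ after the $j$-th $2$. So the words we want have $n$ letters of each kind, every prefix satisfies $\#1\ge\#2\ge\#3$, and every maximal constant block has length at least $2$ (these blocks are the runs of the rows).

**Where the guess comes from.** Drop the prefix condition and let $w_L$ be the number of words of length $L$ over $\{1,2,3\}$ whose blocks all have length $\ge2$. If the last block is longer than $2$, delete its last letter; if it has length $2$, delete it. Hence $w_L=w_{L-1}+2w_{L-2}$ for $L\ge4$, with $w_2=w_3=3$, so $w_L=2^{L-1}+(-1)^L$. Each letter contributes a factor $2$, each column a factor $8$. For all tableaux of this shape the hook length formula gives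
$$\frac{2\,(3n)!}{n!\,(n+1)!\,(n+2)!}\sim\frac{\sqrt3}{\pi}\,\frac{27^n}{n^4}:$$
the free growth rate $27^n$ and a factor $n^{-4}$. It is natural to guess that forbidding short runs changes the rate and the constant, but not the power: $G(n)\sim C\,8^n/n^4$. One would also guess that $C$ comes out of the reflection argument that works for all tableaux. The first half of this guess is true and will be proved. The second half breaks, and most of the lecture is about what replaces it.

**Test on small $n$.** For $n=1$ no run can have length $2$, so $G(1)=0$. For $n=2,3$ each row is a single run, and the only words are $112233$ and $111222333$. For $n=4$ a row is one run of length $4$ or two runs of length $2$, so the word is a concatenation of blocks $11$, $22$, $33$, two of each kind; halving the blocks gives a bijection with the tableaux of shape $[2,2,2]$, and there are $2\cdot 6!/(2!\,3!\,4!)=5$ of them. The ratios from the listed values are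

| $n$ | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 |
|---|---|---|---|---|---|---|---|---|---|
| $G(n)n^4/8^n$ | 0.250 | 0.158 | 0.313 | 0.286 | 0.341 | 0.348 | 0.371 | 0.382 | 0.394 |

**Test on two rows.** With two rows of length $n$ and all runs $\ge2$ the words are Dyck paths all of whose ascents and descents have length $\ge2$. The free words satisfy $w_L=w_{L-1}+w_{L-2}$, so the growth per letter is the golden ratio $g=\frac{1+\sqrt5}2$, and the guess (Catalan exponent) is $C\,g^{2n}n^{-3/2}$. Here everything can be computed. Let $D(x)$ count these paths by $n$, the empty one included, and let $B(x)$ count nonempty Dyck paths whose runs are all $\ge2$ except that the first ascent and last descent may have any length $\ge1$. Adding an up-step in front and a down-step at the end of a path counted by $B$ gives exactly the prime paths counted by $D$, so $D=1/(1-xB)$. A path counted by $B$ with a single prime factor is an up-step followed by a down-step (weight $x$),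 or such a pair around a path counted by $B$ (weight $xB$). With at least two prime factors each factor has a first ascent or a last descent that must be $\ge2$, so each has weight $xB$. Hence $B=x+\frac{xB}{1-xB}=x+D-1$, and
$$xD^2-(1+x-x^2)D+1=0,\qquad D=\frac{1+x-x^2-\sqrt{(1+x+x^2)(1-3x+x^2)}}{2x}=1+x^2+x^3+2x^4+4x^5+\cdots.$$
The singularity nearest to $0$ is $x_0=\frac{3-\sqrt5}2=g^{-2}$, all others have modulus $\ge1$, and $1-3x+x^2=(1-x/x_0)(1-xx_0)$, $1+x_0+x_0^2=4x_0$. So near $x_0$ the singular part of $D$ is $-\frac{\sqrt{4x_0(1-x_0^2)}}{2x_0}\sqrt{1-x/x_0}$ to first order. The coefficients of $-\sqrt{1-x/x_0}$ are $\sim x_0^{-n}n^{-3/2}/(2\sqrt\pi)$, and $x_0^{-1}-x_0=\sqrt5$. Therefore the two-row count is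
$$\sim\frac{5^{1/4}}{2\sqrt\pi}\;\frac{g^{2n}}{n^{3/2}}.\tag{1.1}$$
The guess holds for two rows. We will meet this constant again in §9.

## 2. Words with long runs as paths of a Markov chain in a chamber

The proof is no harder for $k$ rows and runs of length $\ge r$, and it is clearer there which constant comes from where. Fix $k\ge2$, $r\ge1$; for the question read $k=3$, $r=2$. Put
$$d=k-1,\qquad N=\tfrac{k(k-1)}2,\qquad \beta=N+\tfrac d2=\tfrac{k^2-1}2,$$
so $d=2$, $N=3$, $\beta=4$ for the question.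

**Definition 2.1 (geometry).** Let $E=\{x\in\mathbb R^k:\sum x_i=0\}$, $\bar e_\ell=e_\ell-\frac1k(1,\dots,1)$, $\Lambda=\sum_\ell\mathbb Z\bar e_\ell$, and $\Lambda_0=\mathbb Z^k\cap E$. The lattice $\Lambda_0$ has covolume $\sqrt k$ in $E$, and its dual lattice is the projection of $\mathbb Z^k$ to $E$, which is $\Lambda$. The group $W=S_k$ permutes coordinates. The positive roots are $\alpha=e_i-e_j$ with $i<j$; $|\alpha|^2=2$. Write $\alpha(x)=\langle\alpha,x\rangle$, $\alpha_i=e_i-e_{i+1}$, $\Delta(x)=\prod_{\alpha>0}\alpha(x)$, and let $\delta\in E$ be the vector with $\alpha_i(\delta)=1$ for all $i$. Finally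
$$K=\{p\in\Lambda:\alpha_i(p)\ge0\ \forall i\},\quad K^+=\{p\in\Lambda:\alpha_i(p)\ge-1\ \forall i\},\quad D_R=\{p\in\Lambda:\alpha_i(p)\ge R\ \forall i\}\ (R\ge1).$$

Since $\bar e_\ell-\bar e_m=e_\ell-e_m\in\Lambda_0$ and $k\bar e_1\in\Lambda_0$, the quotient $\Lambda/\Lambda_0$ is generated by the class of $\bar e_1$, which is the class of every $\bar e_\ell$; so $W$ acts trivially on $\Lambda/\Lambda_0$. Every positive root is a sum of some of the $\alpha_i$.

*Example.* For $k=3$ use the coordinates $i=\alpha_1(p)$, $j=\alpha_2(p)$. Then $\Lambda=\mathbb Z^2$, the vectors $\bar e_1,\bar e_2,\bar e_3$ are $(1,0),(-1,1),(0,-1)$, $\Lambda_0$ is $\{i\equiv j \bmod 3\}$, $K$ is the quadrant $i,j\ge0$, $\Delta=ij(i+j)$, and $\delta=(1,1)$. A word sits at $i=\#1-\#2$, $j=\#2-\#3$, and the prefix condition says that it stays in $K$.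

Let $q\in(0,1)$ be the solution of $q+(k-1)q^r=1$ (the left side increases from $0$ to $k$ on $[0,1]$). For $(3,2)$, $q=\frac12$.

**Definition 2.2 (chain).** Let $\Sigma=\{(\ell,j):1\le\ell\le k,\ 1\le j\le r\}$; the state $(\ell,j)$ means: current letter $\ell$, current run length $j$, with $j=r$ meaning "at least $r$". The chain $Y_n=(p_n,\sigma_n)\in\Lambda\times\Sigma$ goes from $(\ell,j)$, $j<r$, to $(\ell,j+1)$ with probability $1$; from $(\ell,r)$ to $(\ell,r)$ with probability $q$, and to each $(m,1)$, $m\ne\ell$, with probability $q^r$. At each step $p$ increases by $\bar e$ of the letter of the new state. Let $\tau=\inf\{n\ge0:p_n\notin K\}$. Write $P_{\sigma\sigma'}$ for the transition probabilities of the state, and $\mathbb P_y,\mathbb E_y$ for the chain started at $y$.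

A word of length $L$ with $b$ runs, all of length $\ge r$, read by the chain started in state $(a_1,1)$ after the first letter, has probability $q^{r(b-1)}\cdot q^{L-rb}=q^{L-r}$: there are $b-1$ switches, and a run of length $\ell_t$ uses $\ell_t-r$ loops. All such words are equally likely. Paths ending in a state $(\cdot,r)$ are exactly the words with all runs $\ge r$. A tableau word starts with $1$, returns to position $0$, and ends with $k$, since $-\bar e_\ell\in K$ only for $\ell=k$. With $y_0=(\bar e_1,(1,1))$ and $z_0=(0,(k,r))$, the number $G_{k,r}(n)$ of tableaux with $k$ rows of length $n$ and all runs $\ge r$ is therefore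
$$G_{k,r}(n)=q^{-(kn-r)}\,\mathbb P_{y_0}(Y_{kn-1}=z_0,\ \tau>kn-1).\tag{2.1}$$
*Example.* For $(3,2)$ and $n=2$, the word $112233$ has probability $\frac14\cdot\frac14=2^{-4}$, and $q^{-(6-2)}=16$ gives $G(2)=1$.

The state chain is irreducible, and aperiodic because of the loops at $(\ell,r)$. Its stationary law $\varpi$ is $W$-invariant (with $w(\ell,j)=(w(\ell),j)$), and for $j<r$ stationarity gives $\varpi_{(\ell,j)}=(k-1)q^r\varpi_{(\ell,r)}=(1-q)\varpi_{(\ell,r)}$. With $\mu=r+\frac q{1-q}$ we get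
$$\varpi_{(\ell,r)}=\frac1{k(1+(r-1)(1-q))}=\frac1{k\mu(1-q)}.\tag{2.2}$$

**Definition 2.3 (reversed chain).** $\hat Y$ is the chain on $\Lambda\times\Sigma$ with $\hat P(z,y)=\varpi_yP(y,z)/\varpi_z$, where $\varpi_y$ means $\varpi$ at the state of $y$. Objects of $\hat Y$ carry hats.

*Example.* For $(3,2)$, $\hat Y$ reads words backward: from $(\ell,2)$ it goes to $(\ell,2)$ or $(\ell,1)$ with probability $\frac12$ each, from $(\ell,1)$ to each $(m,2)$, $m\ne\ell$, with probability $\frac12$, and in all cases $p$ changes by $-\bar e_\ell$.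

Both chains have the following four properties, with $\epsilon=1$ for $Y$ and $\epsilon=-1$ for $\hat Y$:

- (P1) Transitions are translation invariant in $p$; each pair with $P_{\sigma\sigma'}>0$ has exactly one increment $x_{\sigma\sigma'}$, and it lies in $\{\epsilon\bar e_1,\dots,\epsilon\bar e_k\}$.
- (P2) $P_{w\sigma,w\sigma'}=P_{\sigma\sigma'}$ and $x_{w\sigma,w\sigma'}=w\,x_{\sigma\sigma'}$ for $w\in W$.
- (P3) The state chain is irreducible and aperiodic with stationary law $\varpi$, and each $(\ell,r)$ has a loop with increment $\epsilon\bar e_\ell$.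
- (P4) A step lowers at most one $\alpha_i(p)$, and by exactly $1$. ($\bar e_\ell$ lowers only $\alpha_{\ell-1}$, and $-\bar e_\ell$ lowers only $\alpha_\ell$.) So at the exit from $K$, $p_\tau\in K^+$ and $\alpha_i(p_\tau)=-1$ for some $i$.

Everything in §§5–8 uses only these properties and one explicit computation, and holds for both chains. The letters $C,c>0$ denote constants depending only on $k,r$ (later also on $\eta,\eta'$), possibly changing from line to line.

## 3. The theorems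

**Random word.** Let $a_1a_2\cdots$ be the random word over $\{1,2,3\}$ with $a_1=a_2=1$ such that: when the current run has length $\ge2$, the next letter repeats the current one with probability $\frac12$ and is each of the two other letters with probability $\frac14$; after a switch the new letter is repeated once with certainty. Let $i_m=\#1-\#2$ and $j_m=\#2-\#3$ in $a_1\cdots a_m$, and let $\tau$ be the first $m$ with $\min(i_m,j_m)=-1$.

**Theorem 1.** The limit $V_*=\lim_{m\to\infty}\mathbb E[\,i_mj_m(i_m+j_m);\tau>m\,]$ exists,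
$$17.55<\tfrac{12796}{729}\le V_*\le\tfrac{1156}{27}+\tfrac{118}9\bigl(\sqrt{5/3}-1\bigr)<46.631,$$
and
$$\frac{G(n)\,n^4}{8^n}\longrightarrow C_1=\frac{9\sqrt3}{5000\,\pi}V_*^2,\qquad 0.305<C_1<2.16.$$
Moreover $V_*$ is the sum of an explicit series, (14.1) below, with rational terms that are nonnegative after the first, and also the limit of an explicit decreasing sequence; so $C_1$ is a computable number.

In particular Conjecture 2a is true. A closed form for $V_*$ is not claimed.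

**Theorem 2.** Fix $k\ge2$, $r\ge1$. Let $q\in(0,1)$ solve $q+(k-1)q^r=1$ and put
$$\mu=r+\tfrac q{1-q},\qquad \omega=\tfrac q{(1-q)^2},\qquad \gamma^2=\tfrac1{k\mu}\bigl(\omega+(1-\tfrac2k)\mu^2\bigr)>0.$$
Then $G_{k,r}(n)\sim C_{k,r}\,q^{-kn}\,n^{-(k^2-1)/2}$ with
$$C_{k,r}=\frac{V(y_0)^2}{k(k-1)\mu}\cdot\frac{\sqrt k\;k!}{(2\pi)^{(k-1)/2}\prod_{j=1}^kj!\;(k\gamma^2)^{(k^2-1)/2}}\in(0,\infty),$$
where $V(y)=\lim_n\mathbb E_y[\Delta(p_n);\tau>n]$; the limit exists, and $V$ is constructed in §7.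

For $(3,2)$: $q=\frac12$, $\mu=3$, $\omega=2$, $\gamma^2=\frac59$, and $C_{3,2}=\frac{V^2}{18}\cdot\frac{\sqrt3}{4\pi}\cdot\frac{81}{625}=\frac{9\sqrt3}{5000\pi}V^2$ with $V=V(y_0)$.

**Theorem 3.** Put
$$\kappa=\frac{\sqrt k\,k!}{(2\pi)^{d/2}\,c_\Delta\,\gamma^{k^2-1}},\qquad c_\Delta=\prod_{j=1}^kj!.$$
For fixed $y=(p_y,\sigma_y)$, $z=(p_z,\sigma_z)$ in $K\times\Sigma$, as $M\to\infty$ through values with $p_z-p_y\in M\bar e_1+\Lambda_0$,
$$M^{\beta}\,\mathbb P_y(Y_M=z,\tau>M)\to\kappa\,\varpi_{\sigma_z}V(y)\hat V(z).$$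

## 4. Reflection in the walls: exact for $r=1$, inexact for $r=2$

The sensible first approach to (2.1) is the reflection principle. Let $U_m(u,v)=\mathbb P_u(Y_m=v)$ be the free kernel and
$$Q_m(u,v)=\mathbb P_u(Y_m=v,\tau>m)$$
the killed one. For $r=1$ the positions form a walk with independent uniform steps $\bar e_\ell$; forget the state, so that $U_m$ and $Q_m$ are kernels on $\Lambda$. Use the shifted action $w\cdot p=w(p+\delta)-\delta$ and set $B_m(p,p')=\sum_{w}\mathrm{sgn}(w)\,U_m(p,w\cdot p')$. If $\alpha_i(\zeta)=-1$, then $\alpha_i(\zeta+\delta)=0$, so the reflection $s_i$ in $\alpha_i$ satisfies $s_i\cdot\zeta=\zeta$, and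
$$U_m(\zeta,(s_iw)\cdot p')=U_m(s_i\cdot\zeta,w\cdot p')=U_m(\zeta,w\cdot p').$$
The terms $w$ and $s_iw$ cancel, and $B_m$ vanishes at every exit point. Since also $B_0(p,p')=1_{p=p'}$ for $p,p'\in K$, stopping the martingale $B_{m-n}(p_n,p')$ at the exit gives $Q_m=B_m$ exactly.

For $r\ge2$ the state must be reflected too: $s_i\cdot(\zeta,\sigma)=(\zeta,s_i\sigma)$. At an exit point $(\zeta,\sigma)$ the last letter is $i+1$ (in state $\sigma$), while in $s_i\sigma$ it is $i$, and the future remembers the difference. Concretely, take $(k,r)=(3,2)$, $z=(\zeta,(2,2))$ with $\zeta=(-1,j)$, $j\ge2$, in the coordinates $(i,j)$, and $v=((0,j),(1,1))$. The term $w=1$ of $B_1(z,v)$ is $U_1(z,v)=\frac14$. A term $w\ne1$ can be nonzero only if $w(1)\in\{1,3\}$ (no step leads from $(2,2)$ to $(2,1)$) and $w\cdot(0,j)=\zeta+\bar e_{w(1)}$. If $w(1)=1$, then $w=s_2$ would have to fix $(0,j)+\delta=(1,j+1)$, which it does not. If $w(1)=3$, then $w(1,j+1)$ would equal $\zeta+\bar e_3+\delta=(0,j)$,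 which lies on a wall while $(1,j+1)$ lies on none. So $B_1(z,v)=\frac14\ne0$: the antisymmetrized kernel no longer vanishes at exits. This is the exact point at which the argument stops.

What survives is that the value at an exit point is a combination of differences $U_m(z,\cdot)-U_m(s_iz,\cdot)$ between starting points that are close together. Such a difference is smaller than each term by a factor $m^{-1/2}$. This is useless near a wall but enough if both endpoints lie deep inside the chamber, at distance a little below $\sqrt M$ from the walls. There the killed kernel is, up to a factor $1+o(1)$, the antisymmetrized free kernel (§§10–11). A path from a fixed point gets that deep in time $o(M)$ if it survives, and the price is measured by a harmonic function $V$ of the killed chain with $V\approx\Delta$ far from the walls (§§6–8). Reversal handles the other end of the path (§§12–13).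

In the proof we antisymmetrize with the plain action $w(p,\sigma)=(wp,w\sigma)$; the shift by $\delta$ buys nothing once exact cancellation is lost.

## 5. Fourier analysis of the free chain

**Step 1. Fourier inversion: to write $U_m$ as an integral of powers of a small matrix.** For $u=(p,\sigma)$, $v=(p',\sigma')$ the kernel $U_m(u,v)$ vanishes unless
$$p'-p\in m\epsilon\bar e_1+\Lambda_0.\tag{5.1}$$
Let $P(\theta)_{\sigma\sigma'}=P_{\sigma\sigma'}e^{i\langle\theta,x_{\sigma\sigma'}\rangle}$ for $\theta\in E$. Then $(P(\theta)^m)_{\sigma\sigma'}=\sum_x\mathbb P(p_m-p_0=x,\sigma_m=\sigma')\,e^{i\langle\theta,x\rangle}$, with $x\in m\epsilon\bar e_1+\Lambda_0$. Let $\mathcal C$ be the closed Voronoi cell of $0$ for the lattice $2\pi\Lambda$; its volume is $(2\pi)^d/\sqrt k$. For $x\in\Lambda_0$ the function $e^{i\langle\theta,x\rangle}$ is $2\pi\Lambda$-periodic, and its integral over $\mathcal C$ is $0$ unless $x=0$. Hence, under (5.1),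
$$U_m(u,v)=\frac{\sqrt k}{(2\pi)^d}\int_{\mathcal C}e^{-i\langle\theta,p'-p\rangle}(P(\theta)^m)_{\sigma\sigma'}\,d\theta.\tag{5.2}$$

**Step 2. Near $\theta=0$: to isolate one eigenvalue.** $P(0)$ is primitive, so by Perron–Frobenius $1$ is a simple eigenvalue and all others lie in $|z|<\rho$ for some $\rho<1$. Take a small circle $\Gamma$ around $1$ outside $|z|\le\rho$. For $\theta$ in a small complex neighborhood of $0$ in $E\otimes\mathbb C$, $P(\theta)$ has no spectrum on $\Gamma$ or on $|z|=\rho$, exactly one (simple) eigenvalue $\lambda(\theta)$ inside $\Gamma$, and the rest in $|z|<\rho$. The projection $\Pi(\theta)=\frac1{2\pi i}\oint_\Gamma(z-P(\theta))^{-1}dz$ has rank one and is analytic, and so is $\lambda=\operatorname{tr}(P\Pi)$. Put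
$$\phi=\Pi\mathbf 1/(\varpi\Pi\mathbf 1)\ (\text{column}),\qquad\psi=\varpi\Pi\ (\text{row}).$$
At $\theta=0$ we have $\Pi=\mathbf 1\varpi$, so $\varpi\Pi\mathbf 1\neq0$ nearby. Writing $\Pi=ab$ with a column $a$ and a row $b$ one sees $\Pi=\phi\psi$, and $\psi\phi=\operatorname{tr}\Pi=1$. Also $\phi_\sigma(0)=1$ and $\psi_\sigma(0)=\varpi_\sigma$. Furthermore
$$(P(\theta)^m)_{\sigma\sigma'}=\lambda(\theta)^m\phi_\sigma(\theta)\psi_{\sigma'}(\theta)+\Bigl(\tfrac1{2\pi i}\oint_{|z|=\rho}z^m(z-P(\theta))^{-1}dz\Bigr)_{\sigma\sigma'},\tag{5.3}$$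
and the last term is $O(\rho^m)$ uniformly for $|\theta|\le\theta_0$. By (P2), $P(w\theta)_{w\sigma,w\sigma'}=P(\theta)_{\sigma\sigma'}$, and $\mathbf 1,\varpi$ are $W$-invariant. Therefore
$$\lambda(w\theta)=\lambda(\theta),\qquad\phi_{w\sigma}(w\theta)=\phi_\sigma(\theta),\qquad\psi_{w\sigma}(w\theta)=\psi_\sigma(\theta).\tag{5.4}$$

**Step 3. Away from $0$: to see that the rest of the cell contributes exponentially little.** We claim that the spectral radius of $P(\theta)$ is $<1$ for $\theta\in\mathcal C\setminus\{0\}$. Suppose $P(\theta)x=sx$ with $x\ne0$, $|s|\ge1$. Then $|x_\sigma|\le|s||x_\sigma|\le\sum_{\sigma'}P_{\sigma\sigma'}|x_{\sigma'}|$. Summing against $\varpi$ gives the same number at both ends, so all these are equalities. Hence $|s|=1$, and $|x|$ is harmonic for an irreducible finite chain, so constant. Equality in the triangle inequality for $sx_\sigma=\sum_{\sigma'}P_{\sigma\sigma'}e^{i\langle\theta,x_{\sigma\sigma'}\rangle}x_{\sigma'}$ forces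 $e^{i\langle\theta,x_{\sigma\sigma'}\rangle}x_{\sigma'}=sx_\sigma$ whenever $P_{\sigma\sigma'}>0$. The loops of (P3) give $e^{i\langle\theta,\epsilon\bar e_\ell\rangle}=s$ for all $\ell$. So $\langle\theta,\bar e_\ell-\bar e_m\rangle\in2\pi\mathbb Z$, that is, $\langle\theta,\Lambda_0\rangle\subset2\pi\mathbb Z$, and $\theta\in2\pi\Lambda$. But $\mathcal C\cap2\pi\Lambda=\{0\}$, a contradiction. Thus each $\theta\in\mathcal C$ with $|\theta|\ge\theta_0$ has a neighborhood and an exponent $m_\theta$ with $\|P(\cdot)^{m_\theta}\|_\infty\le\frac12$ there; by compactness and $\|P(\theta)\|_\infty\le1$ we get $\|P(\theta)^m\|\le Ce^{-cm}$ on $\mathcal C\cap\{|\theta|\ge\theta_0\}$.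

**Step 4. The second-order expansion of $\lambda$: to find the covariance.** We show
$$\log\lambda(\theta)=-\tfrac{\gamma^2}2|\theta|^2+O(|\theta|^3).\tag{5.5}$$
By (5.4) the linear and quadratic Taylor terms are symmetric polynomials in $\theta_1,\dots,\theta_k$ restricted to $\sum\theta_\ell=0$. A symmetric linear form vanishes there. A symmetric quadratic form $a\sum\theta_\ell^2+b\sum_{\ell<m}\theta_\ell\theta_m$ equals $(a-\frac b2)|\theta|^2$. So $\log\lambda=O(|\theta|^2)$, and only the coefficient is in question.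

For $Y$, let $X_\ell=e^{i\theta_\ell}$ (note $\langle\theta,\bar e_\ell\rangle=\theta_\ell$), $x_\ell=qX_\ell/\lambda$, $A_\ell=\phi_{(\ell,r)}$. The eigenvalue equation at $(\ell,j)$, $j<r$, gives $\phi_{(\ell,j)}=(X_\ell/\lambda)^{r-j}A_\ell$. At $(\ell,r)$, after division by $\lambda$, it reads $A_\ell=x_\ell A_\ell+\sum_{m\ne\ell}x_m^rA_m$, that is,
$$A_\ell(1-x_\ell+x_\ell^r)=\sum_mx_m^rA_m.$$
At $\theta=0$ the right side is $kq^r\ne0$ and $1-q+q^r=kq^r\ne0$, so for small $\theta$ we may divide, multiply by $x_\ell^r$ and sum: $\sum_\ell\frac{x_\ell^r}{1-x_\ell+x_\ell^r}=1$. With $y_\ell=i\theta_\ell-\log\lambda$, so $x_\ell=qe^{y_\ell}$, the summand is $1/h(y_\ell)$, where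
$$h(y)=1+q^{-r}e^{-ry}-q^{1-r}e^{(1-r)y}.$$
Since $q^{-r}=\frac{k-1}{1-q}$,
$$h(0)=k,\qquad-h'(0)=q^{-r}(r-(r-1)q)=(k-1)\mu,\qquad h''(0)=q^{-r}(r^2-(r-1)^2q)=(k-1)(\mu^2-\omega).$$
For the last equality, $(1-q)(\mu^2-\omega)=r^2(1-q)+2rq-q=r^2-(r-1)^2q$. Put $g=1/h$, so $kg(0)=1$. We have $\sum y_\ell=-k\log\lambda$ and $\sum y_\ell^2=-|\theta|^2+O(|\theta|^3)$, so expanding $\sum g(y_\ell)=1$ to second order gives $-kg'(0)\log\lambda-\frac12g''(0)|\theta|^2=O(|\theta|^3)$. So $\log\lambda=-\frac{g''(0)}{2kg'(0)}|\theta|^2+O(|\theta|^3)$, and from $g'=-h'/h^2$, $g''=2h'^2/h^3-h''/h^2$, at $0$,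
$$\frac{g''}{kg'}=-\frac{2h'}{k^2}+\frac{h''}{kh'}=\frac{2(k-1)\mu}{k^2}-\frac{\mu^2-\omega}{k\mu}=\frac1{k\mu}\Bigl(\omega+\bigl(1-\tfrac2k\bigr)\mu^2\Bigr)=\gamma^2>0.$$
For $\hat Y$, $\hat P(\theta)=\mathrm{diag}(\varpi)^{-1}P(-\theta)^{\mathsf T}\mathrm{diag}(\varpi)$, so $\hat\lambda(\theta)=\lambda(-\theta)$ and $\gamma$ is the same. We shrink $\theta_0$ so that $\{|\theta|\le\theta_0\}\subset\mathcal C$ and $|\lambda(\theta)|\le e^{-c|\theta|^2}$ for real $|\theta|\le\theta_0$.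

**Step 5. Three consequences used throughout.**

First, bounds on the kernel. For $m\ge1$,
$$U_m\le Cm^{-d/2};\qquad|U_m((p,\sigma),v)-U_m((\tilde p,\tilde\sigma),v)|\le Cm^{-(d+1)/2}\ \text{ if }p-\tilde p\in\Lambda_0,\ |p-\tilde p|\le2.\tag{5.6}$$
The first bound is (5.2) with $\int e^{-cm|\theta|^2}d\theta\le Cm^{-d/2}$. For the second, (5.1) holds for both starting points or for neither; if it holds, the integrand of the difference near $0$ contains the factor $\phi_\sigma(\theta)-e^{i\langle\theta,\tilde p-p\rangle}\phi_{\tilde\sigma}(\theta)=O(|\theta|)$, because $\phi(0)=\mathbf 1$.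

Second, the central limit theorem: for each initial state,
$$(p_n-p_0)/\sqrt n\Rightarrow N(0,\gamma^2I_E).\tag{5.7}$$
Indeed the characteristic function $\sum_{\sigma'}(P(\theta/\sqrt n)^n)_{\sigma\sigma'}$ tends to $e^{-\gamma^2|\theta|^2/2}$ by (5.3) and (5.5).

Third, a maximal inequality: for $m\ge1$, $x\ge0$,
$$\mathbb P_y\Bigl(\max_{n\le m}|p_n-p_0|\ge x\Bigr)\le Ce^{-cx^2/m}.\tag{5.8}$$
Let $b(\sigma)=\sum_{\sigma'}P_{\sigma\sigma'}x_{\sigma\sigma'}$. The vector $\sum_\sigma\varpi_\sigma b(\sigma)\in E$ is $W$-invariant, hence $0$. Therefore $\chi-P\chi=b$ has a solution $\chi:\Sigma\to E$ (the range of $I-P$ is the kernel of $\varpi$), and $M_n=p_n+\chi(\sigma_n)$ is a martingale with bounded increments. For a unit vector $a\in E$, Hoeffding's bound $\mathbb E[e^{t\langle a,M_{n+1}-M_n\rangle}\mid\mathcal F_n]\le e^{Bt^2/2}$, with $\mathcal F_n$ generated by $Y_0,\dots,Y_n$, and Doob's inequality for the submartingale $e^{t\langle a,M_n-M_0\rangle}$ give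 $\mathbb P(\max_{n\le m}\langle a,M_n-M_0\rangle\ge x)\le e^{-tx+Bt^2m/2}$. Take $t=x/(Bm)$, use the vectors $a$ of $\pm$ an orthonormal basis, and use $|\chi|\le C$; a bounded shift of $x$ only changes $C$ and $c$.

## 6. A harmonic polynomial built from the eigenvector

We need a function of $(p,\sigma)$ that is harmonic for the free chain and close to $\Delta(p)$. Call $F$ **free-harmonic** if $\mathbb E_{(p,\sigma)}F(Y_1)=F(p,\sigma)$ for all $(p,\sigma)$. For $r=1$ the rows of $P(\theta)$ coincide, $\phi\equiv1$, and $\Delta$ itself will turn out to work; for $r\ge2$ lower-order corrections depending on the state are needed, and the eigenvector supplies them.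

For $\vartheta\in E$ near $0$ put $\Phi_\sigma(\vartheta)=\phi_\sigma(-i\vartheta)$ and $L(\vartheta)=\lambda(-i\vartheta)$; they are real since $P(-i\vartheta)$ is real. The eigenvalue equation says
$$\mathbb E_{(p,\sigma)}\bigl[e^{\langle\vartheta,p_1\rangle}\Phi_{\sigma_1}(\vartheta)\bigr]=L(\vartheta)e^{\langle\vartheta,p\rangle}\Phi_\sigma(\vartheta).\tag{6.1}$$
With $\partial_\alpha$ the derivative in direction $\alpha$ and $\Delta(\partial)=\prod_{\alpha>0}\partial_\alpha$, define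
$$H(p,\sigma)=\Delta(\partial_\vartheta)\bigl[e^{\langle\vartheta,p\rangle}\Phi_\sigma(\vartheta)\bigr]_{\vartheta=0}=\Delta(p)+\sum_{\emptyset\ne B}c_B(\sigma)\prod_{\alpha\notin B}\alpha(p),\tag{6.2}$$
where $B$ ranges over nonempty sets of positive roots and $c_B(\sigma)=\prod_{\alpha\in B}\partial_\alpha\,\Phi_\sigma(0)$ (Leibniz rule, $\Phi_\sigma(0)=1$). This makes sense for all $p\in E$.

**Lemma 6.1.** $H$ is free-harmonic, and so is $H_c(p,\sigma):=H(p+c\delta,\sigma)$ for every real $c$.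

*Proof.* Apply $\Delta(\partial)$ to (6.1) at $0$. With $f(\vartheta)=e^{\langle\vartheta,p\rangle}\Phi_\sigma(\vartheta)$ we must show $\Delta(\partial)[(L-1)f](0)=0$. Because $\partial_\alpha(g\circ w)=(\partial_{w\alpha}g)\circ w$, we have $\Delta(\partial)(g\circ w)(0)=\mathrm{sgn}(w)\Delta(\partial)g(0)$. Hence $\Delta(\partial)g(0)=\frac1{k!}\Delta(\partial)(\mathrm{Alt}\,g)(0)$ with $\mathrm{Alt}\,g=\sum_w\mathrm{sgn}(w)\,g\circ w$. Since $L$ is $W$-invariant, $\mathrm{Alt}((L-1)f)=(L-1)\,\mathrm{Alt}f$. The analytic function $\mathrm{Alt}f$ vanishes on all root hyperplanes, so it is divisible by $\Delta$ and vanishes to order at least $N$ at $0$. As $L(0)=1$, the product vanishes to order greater than $N$, and the $N$-th order operator $\Delta(\partial)$ gives $0$. For $H_c$ use that this holds for all $p\in E$ and that transitions are translation invariant. $\square$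

**Step. Positivity of a translate: to obtain positive martingales up to the exit.** If $p\in K^+$ and $c\ge1$, then $\alpha(p+c\delta)\ge c-1$ for every positive root, since $\alpha$ is a sum of some $\alpha_i$'s, each $\ge c-1$ there. So in (6.2) at $p+c\delta$ the term of $B\neq\emptyset$ is at most $C(c-1)^{-1}\Delta(p+c\delta)$ in absolute value (for $c\ge2$). Hence there is $c_0\ge2$ such that for $c\ge c_0$
$$\tfrac12\Delta(p+c\delta)\le H_c(p,\sigma)\le2\Delta(p+c\delta)\qquad(p\in K^+),\tag{6.3}$$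
and we take the same $c_0$ for $\hat Y$. On $K$, $\alpha(p+c_0\delta)\ge2$, so $H_{c_0}\ge1$ on $K\times\Sigma$. On $D_R$ each $\alpha(p)\ge R$, so
$$H(p,\sigma)=\Delta(p)(1+O(1/R)),\qquad H_{c_0}(p,\sigma)=\Delta(p)(1+O(1/R)).\tag{6.4}$$

## 7. The harmonic function $V$ of the killed chain

For $y\in K\times\Sigma$ the stopped process stays in $K^+$, so $H_{c_0}(Y_{n\wedge\tau})$ is a positive martingale, and
$$\mathbb E_y[H_{c_0}(Y_n);\tau>n]=H_{c_0}(y)-\mathbb E_y[H_{c_0}(Y_\tau);\tau\le n]\ \downarrow\ V(y):=H_{c_0}(y)-\mathbb E_y[H_{c_0}(Y_\tau);\tau<\infty].\tag{7.1}$$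
So $0\le V\le H_{c_0}$. Put $V=0$ off $K$. By the Markov property at time $n$ and because $Y_n$ takes finitely many values, $V(y)=\mathbb E_y[V(Y_n);\tau>n]$. Hence $V(Y_n)1_{\tau>n}$ is a martingale, and $V(y)=\mathbb E_y[V(Y_S);\tau>S]$ for bounded stopping times $S$.

**Lemma 7.1.** $V(p,\sigma)=\Delta(p)(1+O(1/R))$ for $p\in D_R$, as $R\to\infty$.

*Proof.* We must show that the exit term in (7.1) is small, and we compare two translates. Let $\zeta\in K^+$ with $\alpha_i(\zeta)=-1$, and $R\ge c_0$. Then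
$$\Delta(\zeta+c_0\delta)\le\frac{c_0-1}{R-1}\Delta(\zeta+R\delta),$$
since the factor $\alpha_i$ changes from $c_0-1$ to $R-1$ and the other factors are positive and increase with the translation. By (6.3), and by Fatou's lemma for the positive martingale $H_R(Y_{n\wedge\tau})$,
$$\mathbb E_y[H_{c_0}(Y_\tau);\tau<\infty]\le\frac CR\,\mathbb E_y[H_R(Y_\tau);\tau<\infty]\le\frac CRH_R(y)\le\frac CR\Delta(p+R\delta)\le\frac CR2^N\Delta(p),$$
because $\alpha(R\delta)\le\alpha(p)$ on $D_R$. Combine with (6.4). $\square$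

## 8. Survival estimates

Let $\nu_R=\inf\{n\ge0:p_n\in D_R\}$.

**Lemma 8.1.** $\mathbb P_y(\nu_R>n,\tau>n)\le Ce^{-cn/R^2}$ for $y\in K\times\Sigma$, $R\ge1$, $n\ge0$.

*Proof.* By (5.7) there are $n_0,\kappa_0>0$ with $\mathbb P_y(\alpha_i(p_n-p_0)\ge\sqrt n\ \forall i)\ge\kappa_0$ for $n\ge n_0$ and all $y$. Let $n_R=\lceil\max(R^2,n_0)\rceil\le CR^2$. From any $y\in K\times\Sigma$, $p_{n_R}\in D_R$ with probability at least $\kappa_0$, so $\mathbb P_y(\nu_R>n_R,\tau>n_R)\le1-\kappa_0$. On this event the chain is again in $K\times\Sigma$; iterate $\lfloor n/n_R\rfloor$ times. $\square$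

**Lemma 8.2.** For $0<\eta'<\frac14$ and $n\ge1$, $\mathbb P_y(\tau>n)\le C_{\eta'}n^{-N/2+N\eta'}H_{c_0}(y)$ on $K\times\Sigma$.

*Proof.* Let $R=n^{1/2-\eta'}$. Then $\mathbb P_y(\tau>n)\le\mathbb P_y(\nu_R>n,\tau>n)+\mathbb P_y(\nu_R\le n,\nu_R<\tau)$. The first term is at most $Ce^{-cn^{2\eta'}}$, and $H_{c_0}\ge1$. For the second, optional stopping at $\nu_R\wedge n\wedge\tau$ gives
$$H_{c_0}(y)\ge\mathbb E_y[H_{c_0}(Y_{\nu_R});\nu_R\le n,\nu_R<\tau]\ge\tfrac12R^N\,\mathbb P_y(\nu_R\le n,\nu_R<\tau).\qquad\square$$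

Multiplying transition probabilities along paths in $K$ and reversing the paths,
$$Q_m(y,z)=\frac{\varpi_z}{\varpi_y}\hat Q_m(z,y).\tag{8.1}$$

**Lemma 8.3.** For $0<\eta'<\frac14$: $Q_m(y,z)\le C_{\eta'}m^{-\beta+2N\eta'}H_{c_0}(y)\hat H_{c_0}(z)$ for $m\ge1$, $y,z\in K\times\Sigma$.

*Proof.* For $m\ge3$ write $m=m_1+m_2+m_3$ with $m_i\ge\lfloor m/3\rfloor$, and forget the killing in the middle:
$$Q_m(y,z)\le\sum_{u,v}Q_{m_1}(y,u)U_{m_2}(u,v)Q_{m_3}(v,z)\le\mathbb P_y(\tau>m_1)\cdot\sup U_{m_2}\cdot\sum_vQ_{m_3}(v,z).$$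
By (8.1), $\sum_vQ_{m_3}(v,z)=\sum_v\frac{\varpi_z}{\varpi_v}\hat Q_{m_3}(z,v)\le C\,\hat{\mathbb P}_z(\hat\tau>m_3)$. Lemma 8.2 for both chains and (5.6) give the exponent $2(-\frac N2+N\eta')-\frac d2=-\beta+2N\eta'$. For $m\le2$ use $Q_m\le1\le H_{c_0},\hat H_{c_0}$. $\square$

The next lemma lets us compute $V$ with any convenient polynomial in place of $H_{c_0}$.

**Lemma 8.4.** Let $y\in K\times\Sigma$. Then $\tau<\infty$ a.s., $\mathbb E_y(1+|p_\tau|)^{N-1}<\infty$, and $\mathbb E_y[(1+|p_n|)^{N-1};\tau>n]\to0$. Consequently, if $F(p,\sigma)$ is free-harmonic and for each $\sigma$ a polynomial in $p$ of degree $N$ with top-degree part $\Delta(p)$, then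
$$V(y)=\lim_n\mathbb E_y[F(Y_n);\tau>n]=\lim_n\mathbb E_y[\Delta(p_n);\tau>n]=F(y)-\mathbb E_y[F(Y_\tau)].\tag{8.2}$$

*Proof.* Take $\eta'<\frac1{8N}$; $C_y$ is a constant depending on $y$. Lemma 8.2 gives $\tau<\infty$. Splitting according to whether $|p_n-p_0|\le n^{1/2+\eta'}$ and using Lemma 8.2, (5.8) and $|p_n|\le|p_0|+n$,
$$\mathbb E_y[(1+|p_n|)^{N-1};\tau>n]\le C_yn^{(\frac12+\eta')(N-1)}n^{-\frac N2+N\eta'}+C_yn^{N-1}e^{-cn^{2\eta'}}.$$
The first exponent is $-\frac12+(2N-1)\eta'<-\frac14$, so this tends to $0$. For the exit, on $2^j\le\tau<2^{j+1}$ split according to whether $|p_\tau-p_0|\le2^{(j+1)(1/2+\eta')}$, use $\mathbb P_y(\tau\ge2^j)\le C_y2^{-jN/2+jN\eta'}$ and (5.8) with $m=2^{j+1}$: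
$$\mathbb E_y[(1+|p_\tau|)^{N-1};2^j\le\tau<2^{j+1}]\le C_y2^{-j/4}+C_y2^{jN}e^{-c2^{2j\eta'}},$$
which is summable over $j\ge0$.

At the exit one factor of $\Delta(p_\tau)$ is $-1$, so $|\Delta(p_\tau)|\le C(1+|p_\tau|)^{N-1}$; and $F-\Delta$ has degree at most $N-1$. So $F(Y_\tau)$ is integrable, and we may let $n\to\infty$ in $\mathbb E_y[F(Y_n);\tau>n]=F(y)-\mathbb E_y[F(Y_\tau);\tau\le n]$. Since $F-H_{c_0}$ and $F-\Delta$ have degree at most $N-1$, the limits of $\mathbb E_y[\,\cdot\,;\tau>n]$ for $F$, $H_{c_0}$ and $\Delta$ coincide, and for $H_{c_0}$ the limit is $V(y)$. $\square$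

## 9. Where $V$ is a polynomial, and why $(3,2)$ resists

By (8.2), $V(y)=F(y)$ whenever a polynomial $F$ as in Lemma 8.4 vanishes at every exit point.

**One-letter runs.** For $r=1$, $\phi\equiv1$, so $H=\Delta$, and $F(p)=\Delta(p+\delta)$ vanishes at every exit. Hence $V(p)=\Delta(p+\delta)$. For $(3,1)$: $q=\frac13$, $\mu=\frac32$, $\omega=\frac34$, $\gamma^2=\frac13$, and $V(y_0)=2\cdot1\cdot3=6$ (position $(1,0)$). Theorem 2 then gives $\frac{36}{9}\cdot\frac{\sqrt3}{4\pi}=\frac{\sqrt3}\pi$, the constant from the hook length formula in §1.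

**Two rows, runs $\ge2$.** Let $k=r=2$, $i=\alpha_1(p)$, $q+q^2=1$. Try $F(i,(1,2))=i+a$, $F(i,(2,2))=i+b$, and $F(i,(1,1))=F(i+1,(1,2))$, $F(i,(2,1))=F(i-1,(2,2))$. Harmonicity at $(1,2)$ is $i+a=q(i+1+a)+q^2(i-2+b)$, that is, $a-b=\frac1q-2$ (using $1-q=q^2$), and the equation at $(2,2)$ gives the same. The run of $2$'s in which the path exits starts from $i\ge2$, because the preceding run of $1$'s has length $\ge2$ and starts from $i\ge0$; so the exit is always in state $(2,2)$ at $i=-1$. Choose $b=1$, $a=\frac1q-1=q$; then $F$ vanishes at all exits, and $V(y_0)=F(2,(1,2))=2+q=g^2$ with $g=1/q$ the golden ratio. Here $\mu=2+g=\sqrt5\,g$, $\omega=g^3$, $2\gamma^2=\omega/\mu=g^2/\sqrt5$, and Theorem 2 gives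
$$C_{2,2}=\frac{g^4}{2\sqrt5\,g}\cdot\frac1{\sqrt\pi}\Bigl(\frac{\sqrt5}{g^2}\Bigr)^{3/2}=\frac{5^{1/4}}{2\sqrt\pi},$$
in agreement with (1.1).

**Three rows, runs $\ge2$.** In the coordinates $(i,j)$, for constants $c_1,c_2$ put $I=i+c_1$, $J=j+c_2$ and
$$h_1=IJ(I+J)-\tfrac23J,\qquad h_2=(I+J)(IJ+\tfrac23),\qquad h_3=IJ(I+J)-\tfrac23I,$$
$F(p,(\ell,2))=h_\ell(p)$, $F(p,(\ell,1))=h_\ell(p+\bar e_\ell)$.

**Lemma 9.1.** $F$ is free-harmonic for $(k,r)=(3,2)$, with top-degree part $\Delta=ij(i+j)$ in $(i,j)$.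

*Proof.* At $(\ell,1)$ harmonicity is the definition. At $(\ell,2)$ we need $h_\ell(p)=\frac12h_\ell(p+\bar e_\ell)+\frac14\sum_{m\ne\ell}h_m(p+2\bar e_m)$. Writing now $\Delta$ for $IJ(I+J)$, direct expansion gives
$$\begin{aligned}h_1(p+\bar e_1)&=\Delta+2IJ+J^2+\tfrac J3,&h_1(p+2\bar e_1)&=\Delta+4IJ+2J^2+\tfrac{10}3J,\\h_2(p+\bar e_2)&=\Delta+I^2-J^2-\tfrac{I+J}3,&h_2(p+2\bar e_2)&=\Delta+2I^2-2J^2-\tfrac{10}3(I+J),\\h_3(p+\bar e_3)&=\Delta-2IJ-I^2+\tfrac I3,&h_3(p+2\bar e_3)&=\Delta-4IJ-2I^2+\tfrac{10}3I.\end{aligned}$$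
For $\ell=1$ the right side is $\Delta+(IJ+\frac{J^2}2+\frac J6)+\frac14(-2J^2-4IJ-\frac{10}3J)=\Delta-\frac23J$. For $\ell=2$ it is $\Delta+\frac12(I^2-J^2)-\frac16(I+J)+\frac14(2J^2-2I^2+\frac{10}3(I+J))=\Delta+\frac23(I+J)$. For $\ell=3$ it is $\Delta+(-IJ-\frac{I^2}2+\frac I6)+\frac14(4IJ+2I^2-\frac{10}3I)=\Delta-\frac23I$. These are $h_1,h_2,h_3$. $\square$

No choice of $c_1,c_2$ makes $F$ vanish at all exits. The words $1^a2^{a+1}$, $a\ge2$, exit in state $(2,2)$ at $(-1,a+1)$. There $I=c_1-1$ is fixed, $J$ takes infinitely many values, and $F=IJ^2+(I^2+\frac23)J+\frac23I$, whose coefficient of $J$ is never zero. So this family does not give $V$ in closed form, in contrast to the two cases above. In §14 we choose $c_1,c_2$ so that $F$ has a constant sign at all exits, and obtain bounds.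

## 10. The antisymmetrized free kernel

**Step 1. An exact formula with a boundary term.** For $v=(p',\sigma')$ let $A_m(u,v)=\sum_w\mathrm{sgn}(w)\,U_m(u,wv)$; then $|A_m|\le k!$. In $u$ it satisfies $A_{m+1}(u,v)=\mathbb E_u[A_m(Y_1,v)]$ everywhere. If $u\in K\times\Sigma$ and $p'\in D_1$, then $wp'\notin K$ for $w\ne1$, so $A_0(u,v)=1_{u=v}$. Stopping the martingale $A_{m-n}(Y_n,v)$ at $\tau\wedge m$ gives
$$Q_m(u,v)=A_m(u,v)-\mathbb E_u[A_{m-\tau}(Y_\tau,v);\tau\le m].\tag{10.1}$$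

**Step 2. An integral with antisymmetric factors.** Condition (5.1) is the same for all $wv$, since $W$ acts trivially on $\Lambda/\Lambda_0$. If it fails, $A_m=0$. If it holds, put for $u=(p,\sigma)$
$$f_u(\theta)=e^{i\langle\theta,p\rangle}\phi_\sigma(\theta),\quad f'_v(\theta)=e^{-i\langle\theta,p'\rangle}\psi_{\sigma'}(\theta),\quad a_u=\sum_w\mathrm{sgn}(w)f_u\circ w,\quad a'_v=\sum_w\mathrm{sgn}(w)f'_v\circ w.$$
By (5.4), $\psi_{w\sigma'}(\theta)e^{-i\langle\theta,wp'\rangle}=f'_v(w^{-1}\theta)$. So (5.2), (5.3) and Step 3 of §5 give $A_m$ as $\frac{\sqrt k}{(2\pi)^d}\int_{|\theta|\le\theta_0}\lambda^mf_ua'_v\,d\theta+O(e^{-cm})$. Substituting $w\theta$ for $\theta$ and averaging over $w$ with $\lambda$ and the ball invariant and $a'_v$ antisymmetric,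
$$A_m(u,v)=\frac{\sqrt k}{(2\pi)^dk!}\int_{|\theta|\le\theta_0}\lambda^ma_ua'_v\,d\theta+O(e^{-cm}),\tag{10.2}$$
uniformly in $u,v$.

**Step 3. Division by $\Delta$: to extract the vanishing of $a_u,a'_v$ at the origin with bounds.**

**Lemma 10.1.** Let $f$ be smooth near $|\theta|\le\theta_0$ and antisymmetric. Then $f=\Delta g$ with $g$ smooth, $\sup_{|\theta|\le s}\|D^jg\|\le C_j\sup_{|\theta|\le s}\|D^{N+j}f\|$ for all $s\le\theta_0$, $j\ge0$, and $g(0)=\Delta(\partial)f(0)/c_\Delta$.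

*Proof.* Since $f=0$ on $\alpha(\theta)=0$, and $\theta-\frac{\alpha(\theta)}2\alpha$ is the projection of $\theta$ to that hyperplane, integrating $\frac d{dt}f\bigl(\theta-(1-t)\frac{\alpha(\theta)}2\alpha\bigr)$ over $t\in[0,1]$ gives
$$\frac{f(\theta)}{\alpha(\theta)}=\frac12\int_0^1\partial_\alpha f\bigl(\theta-(1-t)\tfrac{\alpha(\theta)}2\alpha\bigr)\,dt.$$
The argument of $\partial_\alpha f$ is a linear map of $\theta$ of norm at most $1$. So the quotient is smooth, and its $j$-th derivatives on $|\theta|\le s$ are bounded by the $(j+1)$-st derivatives of $f$ there. It vanishes on each other root hyperplane: at the points with $\alpha\ne0$ because $f$ does, and these are dense in that hyperplane. So we can divide by the $N$ positive roots one after another. The degree-$N$ Taylor part of $\Delta g$ is $g(0)\Delta$, so $\Delta(\partial)f(0)=g(0)\,\Delta(\partial)\Delta$. Expanding the Vandermonde product $\Delta=\prod_{i<j}(x_i-x_j)$ into $k!$ monomials with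 coefficients $\pm1$ and exponents a permutation of $0,\dots,k-1$, only equal monomials pair nontrivially, and $\Delta(\partial)\Delta=k!\prod_{j<k}j!=\prod_{j=1}^kj!=c_\Delta$. $\square$

Write $a_u=\Delta g_u$, $a'_v=\Delta g'_v$. By antisymmetry $\Delta(\partial)a_u(0)=k!\,\Delta(\partial)f_u(0)$, and $f_u(\theta)$ is $e^{\langle\vartheta,p\rangle}\Phi_\sigma(\vartheta)$ at $\vartheta=i\theta$. Hence
$$g_u(0)=\tfrac{k!\,i^N}{c_\Delta}H(p,\sigma),\qquad g'_v(0)=\tfrac{k!\,(-i)^N}{c_\Delta}\Bigl[\varpi_{\sigma'}\Delta(p')+\sum_{B\ne\emptyset}c'_B(\sigma')\prod_{\alpha\notin B}\alpha(p')\Bigr]\tag{10.3}$$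
with constants $c'_B$. Moreover $|g_u|\le C(1+|p|)^N$ and $|g_u(\theta)-g_u(0)|\le C|\theta|(1+|p|)^{N+1}$, and the same for $g'_v$ with $p'$.

**Step 4. The gain at exit points.** Let $z=(\zeta,\sigma)$ with $\alpha_i(\zeta)=-1$. Pair $w$ with $s_iw$, and use $\langle s_i\varphi,\zeta\rangle=\langle\varphi,\zeta\rangle+\alpha_i(\varphi)$:
$$a_z(\theta)=\tfrac12\sum_w\mathrm{sgn}(w)\bigl[f_z(w\theta)-f_z(s_iw\theta)\bigr]=\tfrac12\sum_w\mathrm{sgn}(w)\,e^{i\langle w\theta,\zeta\rangle}\,b(w\theta),\qquad b(\varphi)=\phi_\sigma(\varphi)-e^{i\alpha_i(\varphi)}\phi_\sigma(s_i\varphi).$$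
The function $b$ does not depend on $\zeta$, and $b(0)=0$. In $D^Na_z$ either no derivative falls on $b$, which gives at most $C(1+|\zeta|)^N|\theta|$, or at least one does, which gives at most $C(1+|\zeta|)^{N-1}$. Lemma 10.1 with $s=|\theta|$ yields
$$|g_z(\theta)|\le C\bigl[(1+|\zeta|)^N|\theta|+(1+|\zeta|)^{N-1}\bigr].$$
Since $\int_{|\theta|\le\theta_0}|\lambda|^m|\theta|^{2N+j}d\theta\le Cm^{-\beta-j/2}$, (10.2) gives, for $m\ge1$,
$$|A_m(z,v)|\le C(1+|p'|)^Nm^{-\beta}\bigl[(1+|\zeta|)^{N-1}+(1+|\zeta|)^Nm^{-1/2}\bigr]+Ce^{-cm}.\tag{10.4}$$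
For a general starting point the bracket would be $(1+|\zeta|)^N$. We have saved one power of the distance, or a factor $m^{-1/2}$.

## 11. Between deep points the killed kernel is the antisymmetrized one

Fix
$$\eta=\tfrac1{8N},\qquad\eta'=\tfrac\eta{100N},$$
and for large $M$ put $R=M^{1/2-\eta}$, $R'=RM^{\eta'}$, $T=\lfloor M^{1-2\eta+\eta'}\rfloor$, so that $T\approx R^2M^{\eta'}$ and $R'^2/T\ge M^{\eta'}$. Let $\mathcal D_M=\{(p,\sigma):p\in D_R,\ |p|\le R'\}$.

**Proposition 11.1.** Uniformly for $u=(p,\sigma)$, $v=(p',\sigma')$ in $\mathcal D_M$ and $M/2\le m\le M$ satisfying (5.1) (chain $Y$),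
$$Q_m(u,v)=\kappa\,\varpi_{\sigma'}\Delta(p)\Delta(p')\,m^{-\beta}(1+o(1)),\qquad M\to\infty.$$

*Proof.* Since $\Delta(p)\Delta(p')\ge R^{2N}$, every error that is $o(R^{2N}M^{-\beta})$ uniformly is negligible; in particular everything of size $e^{-cM^{c'}}$, $c'>0$, is. We use (10.1).

**Step (a). The main term $A_m(u,v)$.** By (10.3) and $p,p'\in D_R$, $g_u(0)g'_v(0)=(k!/c_\Delta)^2\varpi_{\sigma'}\Delta(p)\Delta(p')(1+O(1/R))$. Replacing $g_ug'_v$ by $g_u(0)g'_v(0)$ in (10.2) changes the integrand by at most $C|\lambda|^m\Delta^2|\theta|R'^{2N+1}$, so it costs at most $CM^{-\beta}R'^{2N}\cdot R'M^{-1/2}$. Relative to $R^{2N}M^{-\beta}$ this is at most $CM^{2N\eta'-\eta+\eta'}\to0$. Substituting $\theta\to\theta/\sqrt m$, with dominated convergence from $|\lambda|\le e^{-c|\theta|^2}$,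
$$m^\beta\int_{|\theta|\le\theta_0}\lambda^m\Delta^2\,d\theta\to\int_Ee^{-\gamma^2|\theta|^2/2}\Delta(\theta)^2\,d\theta=(2\pi)^{d/2}\gamma^{-d-2N}c_\Delta.$$
The last value is Mehta's integral $(2\pi)^{-k/2}\int_{\mathbb R^k}\Delta(x)^2e^{-|x|^2/2}dx=c_\Delta$ after integrating out the direction $(1,\dots,1)$. Mehta's integral itself follows by column operations: $\Delta=\pm\det(\mathrm{He}_{b-1}(x_a))$ with the monic Hermite polynomials, which are orthogonal with squared norms $j!$, so the integral is $k!\prod_{j<k}j!$. As $d+2N=k^2-1$, collecting the constants in (10.2) gives $A_m(u,v)=\kappa\varpi_{\sigma'}\Delta(p)\Delta(p')m^{-\beta}(1+o(1))$.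

**Step (b). Exits with $\tau\le m/2$: to bound them by the gain (10.4).** Let $\Omega$ be the event that $\max_{n\le2^j}|p_n-p_0|\le2^{j/2}M^{\eta'}$ for all $j\ge0$ with $2^j\le2M$. By (5.8), $\mathbb P_u(\Omega^c)\le C\log M\,e^{-cM^{2\eta'}}$, negligible because $|A|\le k!$. On $\Omega\cap\{\tau\le m/2\}$ choose $j$ with $2^{j-1}<\tau\le2^j$; then $2^j\le2M$, so $|p_\tau|\le R'+2^{j/2}M^{\eta'}\le3M^{1/2+\eta'}$. Also $m-\tau\ge M/4$, so (10.4) gives
$$|A_{m-\tau}(Y_\tau,v)|\le CR'^NM^{-\beta+\eta'}(1+|p_\tau|)^{N-1}+Ce^{-cM}.$$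
By Lemma 8.2 (at time $2^{j-1}$; the term $j=0$ is bounded trivially) and $H_{c_0}(u)\le CR'^N$,
$$\mathbb E_u[(1+|p_\tau|)^{N-1};\Omega,\tau\le M]\le C\sum_{2^j\le2M}(R'+2^{j/2}M^{\eta'})^{N-1}\min\bigl(1,2^{-jN/2+jN\eta'}R'^N\bigr).$$
Terms with $2^j\le R'^2$ are at most $C(R'M^{\eta'})^{N-1}$. Terms with $2^j>R'^2$ are at most $CM^{(N-1)\eta'}M^{N\eta'}2^{-j/2}R'^N\le CM^{(2N-1)\eta'}R'^{N-1}$. There are $O(\log M)$ terms, so the sum is at most $CM^{3N\eta'}R'^{N-1}$. The contribution of (b) relative to $R^{2N}M^{-\beta}$ is at most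
$$C\Bigl(\frac{R'}R\Bigr)^{2N}R'^{-1}M^{(3N+1)\eta'}\le CM^{-\frac12+\eta+(5N+1)\eta'}\to0.$$

**Step (c). Exits with $m/2<\tau\le m$: little time is left, so another bound is needed.** Write $s=m-\tau$ and let $z=(\zeta,\cdot)$ be the exit point, $\alpha_i(\zeta)=-1$. We bound the probability of such an exit and then $A_s(z,v)$.

*Probability.* The point $y'\in K\times\Sigma$ just before the exit is within one step of $\zeta$ and has $\alpha_i=0$. One factor of $\Delta$ at its $c_0\delta$-translate is thus $c_0$, so by (6.3) for $\hat H$, $\hat H_{c_0}(y')\le C(1+|\zeta|)^{N-1}$. For given $z$ there are boundedly many such $y'$. By Lemma 8.3 at time $m-s-1\ge M/8$,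
$$\mathbb P_u(\tau=m-s,\ Y_\tau=z)\le CM^{-\beta+2N\eta'}R'^N(1+|\zeta|)^{N-1}.$$

*Kernel.* By equivariance $U_s(z,s_iwv)=U_s(s_iz,wv)$, so
$$A_s(z,v)=\tfrac12\sum_w\mathrm{sgn}(w)\bigl[U_s(z,wv)-U_s(s_iz,wv)\bigr],$$
where $s_iz$ has position $\zeta+\alpha_i$. By (5.6), $|A_s(z,v)|\le Cs^{-(d+1)/2}$ for $s\ge1$. On the other hand $|\alpha_i(wp')|\ge R$, so $|\zeta-wp'|\ge(R-1)/\sqrt2$; also $|\zeta-wp'|\ge|\zeta|-R'$. Since $U_s(z,wv)\le\mathbb P_z(|p_s-p_0|\ge|\zeta-wp'|)$, (5.8) shows $|A_s(z,v)|\le Ce^{-cM^{2\eta'}}$ whenever $1\le s\le R^2M^{-2\eta'}$, or $s\ge1$ and $|\zeta|\ge2R'+s^{1/2}M^{\eta'}$. And $A_0(z,v)=0$, since $\alpha_i(\zeta)=-1$ while $|\alpha_i(wp')|\ge R>1$. As $\sum_{s,z}\mathbb P_u(\tau=m-s,Y_\tau=z)\le1$, all these cases are negligible.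

*The remaining cases.* Now $s\ge R^2M^{-2\eta'}$, so $R'\le s^{1/2}M^{2\eta'}$ and $|\zeta|\le3s^{1/2}M^{2\eta'}$. Such $\zeta$ lie on the $k-1$ hyperplanes $\alpha_i=-1$, so there are at most $C(s^{1/2}M^{2\eta'})^{d-1}$ such $z$. Their total contribution is at most
$$CM^{-\beta+2N\eta'}R'^N\sum_{1\le s\le M}s^{\frac{d-1}2}M^{2(d-1)\eta'}\,s^{-\frac{d+1}2}\,M^{(N-1)(\frac12+2\eta')}\le CM^{-\beta}R'^NM^{\frac{N-1}2+6N\eta'}\log M,$$
using $d\le N$. Relative to $R^{2N}M^{-\beta}$ this is at most $CM^{-\frac12+N\eta+7N\eta'}\log M\to0$, because $N\eta=\frac18$ and $7N\eta'=\frac{7\eta}{100}$. $\square$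

## 12. From fixed points to deep points: proof of Theorem 3

Let $\nu=\nu_R$ for $Y$, $\hat\nu=\nu_R$ for $\hat Y$, and
$$\mathcal A=\{\nu\le T,\ \nu<\tau,\ |p_\nu|\le R'\},\qquad\hat{\mathcal A}=\{\hat\nu\le T,\ \hat\nu<\hat\tau,\ |\hat p_{\hat\nu}|\le R'\}.$$
Constants may depend on the fixed points $y,z$.

**Step 1. Go deep at the start.** By Lemma 8.1, $\mathbb P_y(\nu>T,\tau>T)\le Ce^{-cT/R^2}\le Ce^{-cM^{\eta'}}$. By (5.8), $\mathbb P_y(\nu\le T,|p_\nu|>R')\le\mathbb P_y(\max_{n\le T}|p_n-p_0|\ge R'-|p_y|)=O(e^{-cR'^2/T})=O(e^{-cM^{\eta'}})$. By the strong Markov property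
$$Q_M(y,z)=\mathbb E_y[Q_{M-\nu}(Y_\nu,z);\mathcal A]+O(e^{-cM^{\eta'}}).$$

**Step 2. Go deep at the end, by reversal.** Let $u\in\mathcal D_M$, $M-T\le m\le M$. The argument of Step 1 for $\hat Y$ started at $z$ gives, uniformly in $u,m$, $\hat Q_m(z,u)=\hat{\mathbb E}_z[\hat Q_{m-\hat\nu}(\hat Y_{\hat\nu},u);\hat{\mathcal A}]+O(e^{-cM^{\eta'}})$. Translate with (8.1), in the forms $Q_m(u,z)=\frac{\varpi_z}{\varpi_u}\hat Q_m(z,u)$ and $\hat Q_{m'}(v,u)=\frac{\varpi_u}{\varpi_v}Q_{m'}(u,v)$: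
$$Q_m(u,z)=\varpi_z\,\hat{\mathbb E}_z\bigl[\varpi_{\hat Y_{\hat\nu}}^{-1}Q_{m-\hat\nu}(u,\hat Y_{\hat\nu});\hat{\mathcal A}\bigr]+O(e^{-cM^{\eta'}}).$$

**Step 3. Insert Proposition 11.1.** Take $u=Y_\nu$, $m=M-\nu$. On $\mathcal A\times\hat{\mathcal A}$ both $u$ and $v=\hat Y_{\hat\nu}$ lie in $\mathcal D_M$, and $m'=M-\nu-\hat\nu\in[M-2T,M]\subset[M/2,M]$ for large $M$. Modulo $\Lambda_0$, $p_u-p_y\equiv\nu\bar e_1$ and $p_v-p_z\equiv-\hat\nu\bar e_1$, so $p_v-p_u\equiv m'\bar e_1$ and (5.1) holds. The factor $\varpi_{\sigma_v}$ in the proposition cancels $\varpi_v^{-1}$, and $m'^{-\beta}=M^{-\beta}(1+o(1))$ because $T/M\to0$. All terms are nonnegative and the $o(1)$ is uniform, so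
$$Q_M(y,z)=\kappa\varpi_{\sigma_z}M^{-\beta}(1+o(1))\,\mathbb E_y[\Delta(p_\nu);\mathcal A]\;\hat{\mathbb E}_z[\Delta(\hat p_{\hat\nu});\hat{\mathcal A}]+O(e^{-cM^{\eta'}}).$$

**Step 4. Recognize $V$.** By §7, $V(y)=\mathbb E_y[V(Y_{\nu\wedge T});\tau>\nu\wedge T]$. Within $T$ steps $V\le H_{c_0}\le C_yM^N$, so by Step 1 the parts with $\nu>T$, or with $\nu\le T$ and $|p_\nu|>R'$, contribute $O(M^Ne^{-cM^{\eta'}})$. What is left is $\mathcal A$, where $V(Y_\nu)=\Delta(p_\nu)(1+O(1/R))$ by Lemma 7.1. So $\mathbb E_y[\Delta(p_\nu);\mathcal A]\to V(y)$, and likewise $\hat{\mathbb E}_z[\Delta(\hat p_{\hat\nu});\hat{\mathcal A}]\to\hat V(z)$. This proves Theorem 3. $\square$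

## 13. Reversal symmetry, positivity, and Theorem 2

Theorem 3 at $(y_0,z_0)$ involves $V(y_0)\hat V(z_0)$.

**Step 1. $\hat V(z_0)=V(y_0)$, by a bijection on words.** For $p\in K$ let $p^*=(-p_k,\dots,-p_1)$. Then $\alpha_i(p^*)=\alpha_{k-i}(p)$, so $p^*\in K$ and $\Delta(p^*)=\Delta(p)$; and $(\bar e_\ell)^*=-\bar e_{k+1-\ell}$. Take a word of length $m$ with all runs $\ge r$, leading from $0$ to $p$ inside $K$, with positions $p_0=0,\dots,p_m=p$. Reverse it and replace each letter $\ell$ by $k+1-\ell$. Started at $p^*$, the new word has position $(p_{m-t})^*$ after $t$ letters. So this is a bijection onto the words with all runs $\ge r$ leading from $p^*$ to $0$ inside $K$. A nonempty word from $0$ inside $K$ starts with $1$, one ending at $0$ inside $K$ ends with $k$, and as in §2 all words of length $m$ have weight $q^{m-r}$. Hence for all $m\ge1$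
$$\sum_\ell Q_{m-1}\bigl(y_0,(p,(\ell,r))\bigr)=\sum_{\ell:\,p^*+\bar e_\ell\in K}Q_{m-1}\bigl((p^*+\bar e_\ell,(\ell,1)),z_0\bigr).$$
The congruence in Theorem 3 is $p\in m\bar e_1+\Lambda_0$ on the left and $-p^*\in m\bar e_1+\Lambda_0$ on the right; these agree, since $-p^*$ is a permutation of $p$. They hold for infinitely many $m$, because $\bar e_1$ generates $\Lambda/\Lambda_0$ and $k\bar e_1\in\Lambda_0$. Multiply by $m^\beta$ and let $m\to\infty$ along these $m$. Since $\varpi_{(\ell,r)}$ does not depend on $\ell$ and $V=0$ off $K$,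
$$V(y_0)\sum_\ell\hat V(p,(\ell,r))=\hat V(z_0)\sum_\ell V(p^*+\bar e_\ell,(\ell,1))\qquad(p\in K).$$
Let $p\in D_R$, $R\to\infty$. By Lemma 7.1 for both chains, both sums are $k\Delta(p)(1+o(1))$; on the right note $p^*+\bar e_\ell\in D_{R-1}$. Hence $V(y_0)=\hat V(z_0)$.

**Step 2. $V(y_0)>0$.** Words $1^{a_1}2^{a_2}\cdots k^{a_k}$ with $a_i-a_{i+1}\ge R$ and $a_k\ge r$ lead from $y_0$ inside $K$ into $D_R$ with positive probability; $V>0$ there for $R$ large, by Lemma 7.1; and $V(y_0)=\mathbb E_{y_0}[V(Y_n);\tau>n]$.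

**Step 3. Assemble.** By (2.1) and Theorem 3 with $M=kn-1$ (admissible: $p_{z_0}-p_{y_0}=-\bar e_1$ and $k\bar e_1\in\Lambda_0$),
$$G_{k,r}(n)\sim q^{r}q^{-kn}\,\kappa\,\varpi_{(k,r)}\,V(y_0)^2\,(kn)^{-\beta},\qquad q^r\varpi_{(k,r)}=\frac{1-q}{k-1}\cdot\frac1{k\mu(1-q)}=\frac1{k(k-1)\mu}.$$
Inserting $\kappa$ and $\gamma^{k^2-1}k^\beta=(k\gamma^2)^{(k^2-1)/2}$ proves Theorem 2. $\square$

For $(k,r)=(3,2)$ this reads $G(n)\sim\frac{9\sqrt3}{5000\pi}V(y_0)^2\,8^n/n^4$. The random word of §3, read from its first letter on, is the chain started at $y_0$, and $\Delta=ij(i+j)$. So by (8.2), applied to $F=H$, the limit defining $V_*$ exists and equals $V(y_0)>0$. Conjecture 2a is proved with $C_1=\frac{9\sqrt3}{5000\pi}V_*^2$. It remains to enclose $V_*$.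

## 14. Two monotone sequences enclosing $V_*$

Let $F$ be the polynomial of Lemma 9.1. By (8.2), for all $c_1,c_2$,
$$V_*=F(y_0)-\sum_{m\ge1}\mathbb E_{y_0}[F(Y_m);\tau=m]\quad\text{(absolutely convergent)},\qquad F(y_0)=h_1\text{ at }(i,j)=(2,0).$$
Two families of exits will be computed exactly; they are disjoint.

- (A) The word $1^a3$, $a\ge2$, has probability $2^{-(a-2)}\cdot\frac14=2^{-a}$. It exits at $(a,-1)$ in state $(3,1)$, so $F=h_3$ at $(a,-2)$.
- (B) The word $1^a2^{a+1}$, $a\ge2$, has probability $2^{-(a-2)}\cdot\frac14\cdot2^{-(a-1)}=2^{1-2a}$. It exits at $(-1,a+1)$ in state $(2,2)$, so $F=h_2$ there.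

With $a=b+2$ we shall use $\sum_{b\ge0}2^{-b}(1,b,b^2)=(2,2,6)$ and $\sum_{b\ge0}4^{-b}(1,b,b^2)=(\frac43,\frac49,\frac{20}{27})$.

**Step 1. Lower bound: choose $c_1=\frac79$, $c_2=1$, so that $F\le0$ at every exit.** These values make $J=0$ at exits in state $(3,2)$, and $IJ+\frac23=0$ at the smallest possible $J$ in state $(2,2)$. There are four kinds of exits.

- State $(2,2)$: $i=-1$, and $j\ge2$ because two letters $2$ were just read, each raising $j$. So $I=-\frac29$, $J\ge3$, $IJ+\frac23\le0<I+J$, and $F\le0$.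
- State $(2,1)$: $F=h_2$ at $i=-2$, $j\ge2$. So $I=-\frac{11}9$, $J\ge3$, $IJ+\frac23<0<I+J$, and $F<0$.
- State $(3,2)$: $j=-1$, $J=0$, $F=-\frac23I<0$, as $I\ge\frac79$.
- State $(3,1)$: $F=h_3$ at $j=-2$, $J=-1$, so $F=I(\frac13-I)<0$, as $I\ge\frac79$.

With $I=\frac{25}9$, $J=1$ we get $F(y_0)=\frac{25}9\cdot\frac{34}9-\frac23=\frac{796}{81}$. Hence
$$V_*=\frac{796}{81}+\sum_{m\ge1}\mathbb E_{y_0}[-F(Y_m);\tau=m],\tag{14.1}$$
a series whose terms in the sum are nonnegative rationals, each a finite computation. The exits (A) contribute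
$$\sum_{a\ge2}2^{-a}\bigl(a+\tfrac79\bigr)\bigl(a+\tfrac49\bigr)=\tfrac14\sum_b2^{-b}\bigl(b^2+\tfrac{47}9b+\tfrac{550}{81}\bigr)=\tfrac14\cdot\tfrac{2432}{81}=\tfrac{608}{81}.$$
The exits (B) have $I=-\frac29$, $J=a+2$ and contribute
$$\sum_{a\ge2}2^{1-2a}\cdot\tfrac29\bigl(a+\tfrac{16}9\bigr)(a-1)=\tfrac1{36}\sum_b4^{-b}\bigl(b^2+\tfrac{43}9b+\tfrac{34}9\bigr)=\tfrac1{36}\cdot\tfrac{640}{81}=\tfrac{160}{729}.$$
So $V_*\ge\frac{796}{81}+\frac{608}{81}+\frac{160}{729}=\frac{12796}{729}>17.55$.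

**Step 2. Upper bound: choose $c_1=2$, $c_2=2+\xi$ with $\xi=\sqrt{5/3}-1$, so that $F\ge0$ at every exit.** Here $\xi^2+2\xi=\frac23$. The choice makes $I=0$ in state $(2,1)$, and makes $F$ vanish at the smallest $I$ in state $(3,1)$.

- State $(2,2)$: $I=1$, $J>0$, so $F=(1+J)(J+\frac23)>0$.
- State $(2,1)$: $F=h_2$ at $I=0$, that is, $F=\frac23J>0$.
- State $(3,2)$: $J=1+\xi$, $I\ge2$, $F=I\bigl(J(I+J)-\frac23\bigr)>0$.
- State $(3,1)$: $F=h_3$ at $J=\xi$, $I\ge2$, so $F=I\bigl(\xi(I+\xi)-\frac23\bigr)=\xi I(I-2)\ge0$.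

With $I=4$, $J=2+\xi$: $F(y_0)=(2+\xi)\bigl(4(6+\xi)-\frac23\bigr)=\frac{148}3+\frac{70}3\xi$, using $4\xi^2=\frac83-8\xi$. The partial expressions $F(y_0)-\sum_{m\le m_0}\mathbb E_{y_0}[F(Y_m);\tau=m]$ decrease to $V_*$ as $m_0\to\infty$. The exits (A) have $I=a+2$ and contribute
$$\xi\sum_{a\ge2}2^{-a}a(a+2)=\tfrac\xi4\sum_b2^{-b}(b^2+6b+8)=\tfrac{17}2\xi.$$
The exits (B) have $I=1$, $J=a+3+\xi$ and contribute
$$\sum_{a\ge2}2^{1-2a}(a+4+\xi)\bigl(a+\tfrac{11}3+\xi\bigr)=\tfrac18\Bigl[\tfrac{20}{27}+\tfrac49\bigl(\tfrac{35}3+2\xi\bigr)+\tfrac43\bigl(\tfrac{104}3+\tfrac{29}3\xi\bigr)\Bigr]=\tfrac{176}{27}+\tfrac{31}{18}\xi,$$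
where $(6+\xi)(\frac{17}3+\xi)=34+\frac{35}3\xi+\xi^2=\frac{104}3+\frac{29}3\xi$. Hence
$$V_*\le\tfrac{148}3+\tfrac{70}3\xi-\tfrac{17}2\xi-\tfrac{176}{27}-\tfrac{31}{18}\xi=\tfrac{1156}{27}+\tfrac{118}9\xi<46.631.$$

**Step 3. The constant.** Since $\frac{9\sqrt3}{5000\pi}=0.00099239\ldots$, the two bounds give $0.305<C_1<2.16$. The partial sums of (14.1) increase to $V_*$ and the expressions of Step 2 decrease to it; each is a finite computation, so together they enclose $V_*$ to any prescribed accuracy, and $C_1$ is a computable number. This completes the proof of Theorem 1. $\blacksquare$
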